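# A first countable Hausdorff space with more than $\mathfrak c$ points that is weakly Lindelöf with respect to closed sets

## 1. The bound $|X|\le\mathfrak c$ and the cases that support it

The answer one would first guess is "yes, at most continuum many points." Here is what the guess is about. Throughout, "countable" includes "finite," and $\mathfrak c=2^\omega$.

**Definition.** A space $X$ is *weakly Lindelöf with respect to closed sets* if for every closed $F\subseteq X$ and every collection $\mathcal U$ of open subsets of $X$ with $F\subseteq\bigcup\mathcal U$ there is a countable $\mathcal V\subseteq\mathcal U$ with $F\subseteq\overline{\bigcup\mathcal V}$.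

So a countable subfamily need not cover $F$; it only has to be dense enough that its union has $F$ in its closure. Recall that a space is *Urysohn* if any two distinct points have disjoint closed neighborhoods. A theorem of Alas says that a first countable Urysohn space which is weakly Lindelöf with respect to closed sets has cardinality at most $\mathfrak c$. The problem, taken from Angelo Bella, "On Cellular-Compact and related spaces", arXiv:1910.10445 (2019), asks whether "Urysohn" can be weakened to "Hausdorff." The guess is that it can. We shall see that it cannot, but let us first test the guess on cases we can do by hand.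

*Discrete spaces.* If $X$ is discrete, cover $X$ by singletons. A countable subfamily has a countable union, which is its own closure. So the property forces $X$ to be countable, and the guess holds.

*Separable spaces.* Let $X$ be first countable, Hausdorff, with a countable dense set $D$. Every point is the limit of a sequence from $D$, limits are unique, and there are at most $\omega^\omega=\mathfrak c$ such sequences. So $|X|\le\mathfrak c$, whatever the covering properties of $X$.

*Lindelöf spaces.* A closed subset of a Lindelöf space is Lindelöf, so Lindelöf spaces have our property. For these the guess is true, by a closing-off argument which we need again. Recall the tool. Let $\chi$ be a sufficiently large regular cardinal and $H(\chi)$ the set of all sets whose transitive closure has size less than $\chi$. Given finitely many parameters in $H(\chi)$, there is an elementary submodel $M\prec H(\chi)$ that contains them, with $|M|=\mathfrak c$ and $M^\omega\subseteq M$. To get it, build an increasing chain $(M_\xi)_{\xi\le\omega_1}$ of elementary submodels of size $\mathfrak c$, with $M_\xi\cup M_\xi^\omega\subseteq M_{\xi+1}$ (possible since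 $\mathfrak c^\omega=\mathfrak c$) and unions at limits; put $M=M_{\omega_1}$. A countable sequence from $M$ lies in some $M_\xi$ with $\xi<\omega_1$, hence belongs to $M$. We use three facts:

- $\omega\subseteq M$, and everything definable in $H(\chi)$ from members of $M$ is in $M$;
- every countable subset of $M$ is a member of $M$ (it is empty or the range of a sequence from $M$);
- if $C\in M$ and all $x\in C\cap M$ have a property expressible in $H(\chi)$ with parameters from $M$, then all $x\in C$ have it (otherwise, by elementarity, there would be a counterexample in $M$).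

Let $X$ be first countable and Hausdorff, with decreasing open bases $\{B_n(x):n<\omega\}$ at its points, and let $X$, its topology, and the map $(x,n)\mapsto B_n(x)$ be in $M$. Then

$$X\cap M\ \text{ is closed in } X. \tag{1}$$

Indeed, a point of the closure of $X\cap M$ is the limit of a sequence from $X\cap M$. The sequence is in $M$. Its limit is unique because $X$ is Hausdorff, so the limit is definable from members of $M$ and is in $M$.

Now let $X$ be Lindelöf and suppose there is $p\in X\setminus M$. For each $x\in X\cap M$ choose $m(x)$ with $p\notin B_{m(x)}(x)$. By (1), countably many of these sets cover $X\cap M$; let $\mathcal V$ be the family of these. Then $\mathcal V$ is a countable subset of $M$, so $\mathcal V\in M$. All points of $X\cap M$ are in $\bigcup\mathcal V$, so all points of $X$ are. Hence $p\in\bigcup\mathcal V$, contrary to the choice of the sets. So $X\subseteq M$ and $|X|\le\mathfrak c$.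

## 2. Closed discrete subsets and countably compact pieces

The guess survives more serious tests. Recall that a space is countably compact if every countable open cover has a finite subcover; equivalently, every decreasing sequence of nonempty closed sets has nonempty intersection. Recall also the Erdős–Rado theorem in the form $\mathfrak c^+\to(\omega_1)^2_\omega$: if the pairs from a set of size $\mathfrak c^+$ are colored with countably many colors, some subset of size $\omega_1$ has all its pairs of the same color.

**Theorem 1.** Let $X$ be first countable, Hausdorff and weakly Lindelöf with respect to closed sets.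

(i) Every closed discrete subset of $X$ has cardinality at most $\mathfrak c$.

(ii) If $X$ is a countable union of closed countably compact subspaces, then $|X|\le\mathfrak c$.

*Proof.* Fix decreasing open bases $\{B_n(x)\}_n$.

**Part (i): a large closed discrete set contains an uncountable one separated by open sets.** Suppose $F$ is closed discrete with $|F|\ge\mathfrak c^+$. Color a pair $\{x,y\}$ from $F$ by the least $n$ with $B_n(x)\cap B_n(y)=\emptyset$; such $n$ exists since $X$ is Hausdorff and the bases decrease. By Erdős–Rado there are an uncountable $F'\subseteq F$ and one $n$ such that the sets $B_n(x)$, $x\in F'$, are pairwise disjoint. As a subset of a closed discrete set, $F'$ is closed. The sets $B_n(x)$, $x\in F'$, cover $F'$. A countable subfamily omits $B_n(x)$ for some $x\in F'$, and this $B_n(x)$ is a neighborhood of $x$ disjoint from the union of the subfamily. So $x$ is not in the closure of that union, contradicting the covering property for $F'$.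

**Part (ii), Step 1: set up the closing-off argument.** Let $X=\bigcup_iC_i$ with $C_i$ closed and countably compact. Take $M$ as in Section 1 with $X$, its topology, $(C_i)_i$ and $(x,n)\mapsto B_n(x)$ in $M$. Suppose $p\in X\setminus M$, say $p\in C_i$, and put $K=C_i\cap M$. By (1), $K=C_i\cap(X\cap M)$ is closed.

**Step 2: find one $n$ with $\overline{B_n(p)}\cap K=\emptyset$.** If there is none, the sets $\overline{B_n(p)}\cap K$ are decreasing nonempty closed subsets of the countably compact space $C_i$, so they have a common point. Since $X$ is Hausdorff, $\bigcap_n\overline{B_n(p)}=\{p\}$, so this point is $p$ and $p\in K\subseteq M$, a contradiction.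

**Step 3: use the covering property and reflect.** Fix the $n$ from Step 2. For each $x\in K$ we have $x\notin\overline{B_n(p)}$, so there is $m(x)$ with $B_{m(x)}(x)\cap B_n(p)=\emptyset$. Each $B_{m(x)}(x)$ is in $M$. Choose a countable $\mathcal V\subseteq\{B_{m(x)}(x):x\in K\}$ with $K\subseteq\overline{\bigcup\mathcal V}$. Then $\mathcal V\in M$. Every point of $C_i\cap M=K$ is in $\overline{\bigcup\mathcal V}$, and $C_i\in M$, so by elementarity $C_i\subseteq\overline{\bigcup\mathcal V}$. Hence $p\in\overline{\bigcup\mathcal V}$. But $B_n(p)$ is a neighborhood of $p$ disjoint from $\bigcup\mathcal V$, a contradiction. So $X\subseteq M$ and $|X|\le\mathfrak c$. $\square$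

## 3. One neighborhood of $p$ for all of $X\cap M$

Try to run the same proof for an arbitrary Hausdorff $X$. Put $F=X\cap M$ and take $p\in X\setminus M$. In the Lindelöf case it was enough that each chosen $B_{m(x)}(x)$ omits the point $p$. Now we must keep $p$ out of the *closure* of $\bigcup\mathcal V$, so we want all the sets $B_{m(x)}(x)$ to miss one and the same $B_n(p)$. This is possible exactly if
$$\overline{B_n(p)}\cap F=\emptyset\quad\text{for some } n. \tag{2}$$
The Hausdorff property gives for each $x\in F$ its own $n(x)$; that is, it gives $F=\bigcup_nF_n$ with $F_n=F\setminus\overline{B_n(p)}$. The sets $F_n$ need not be closed, and the hypothesis speaks only about closed sets. If the numbers $n(x)$ are unbounded on $F$, nothing prevents $p$ from being in the closure of the union of a countable family. In Theorem 1(ii), countable compactness was used for (2) and for nothing else.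

This gap cannot be closed.

**Theorem 2 (ZFC).** Let $\lambda=\min\{\mu:2^\mu>\mathfrak c\}$. There is a first countable Hausdorff space $X$, weakly Lindelöf with respect to closed sets, with $|X|=2^\lambda>\mathfrak c$.

So the guess is wrong, and no axioms beyond ZFC are needed. The failed argument tells us what to aim for: points $p$ all of whose closed neighborhoods run into a fixed closed set. Part (i) of Theorem 1 is a warning: this fixed set, if discrete, must have at most $\mathfrak c$ points.

## 4. Horizontal strips over a large discrete set

Let $P$ be any set with $|P|>\mathfrak c$, taken discrete, and let $E=P\times\mathbb Q$ with the product topology, $\mathbb Q$ having its usual topology. For $t\in\mathbb R$ and $n\ge1$ put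
$$I_n(t)=\left(t-\tfrac1n,\ t+\tfrac1n\right)\cap\mathbb Q .$$

How can a countable set of points control a space that contains $E$? Add, for each irrational $a$, a point whose neighborhoods contain full strips: $U_n(a)=\{a\}\cup(P\times I_n(a))$. Let $Y=E\cup(\mathbb R\setminus\mathbb Q)$, where $O\subseteq Y$ is open iff $O\cap E$ is open in $E$ and each irrational $a\in O$ has some $U_n(a)\subseteq O$. This $Y$ is first countable. It is Hausdorff, since distinct real numbers have disjoint neighborhoods and $E$ is open and Hausdorff. It is weakly Lindelöf in the plain sense (the definition for $F=Y$ only). Indeed, given an open cover, take countably many members whose union contains a countable dense set of irrationals. This union contains $P\times(W\cap\mathbb Q)$ for some dense open $W\subseteq\mathbb R$, so it is dense in $Y$.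

But $Y$ does not have our property. The set $F=P\times\{0\}$ is closed, since $U_n(a)$ misses it once $\frac1n<|a|$. Cover it by the sets $\{p\}\times I_1(0)$. These are pairwise disjoint open sets, each containing one point of $F$, so no countable subfamily has $F$ in the closure of its union.

The repair is to force every closed set that contains uncountably many points of a level $P\times\{q\}$ to contain also points with strips as close to level $q$ as we like. So we want new points $z=(h,q)$, with $h$ in some index set $\mathcal H$, whose neighborhoods have two parts: a strip around an irrational number $a(z)$, and a piece $A_n(h)\times I_n(q)$ around level $q$, where $A_1(h)\supseteq A_2(h)\supseteq\cdots$ are subsets of $P$. Say that $D\subseteq P$ *accumulates* at $h$ if $D\cap A_n(h)\ne\emptyset$ for all $n$. Then $D\times\{q\}$ has $(h,q)$ in its closure. We need the following.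

1. $\bigcap_nA_n(h)=\emptyset$, to separate $(h,q)$ from the points $(p,q)$; and $A_n(h)\cap A_n(h')=\emptyset$ for large $n$ if $h\ne h'$, to separate $(h,q)$ from $(h',q)$.
2. $a$ is injective, since two points with the same $a(z)$ have overlapping strips. So $|\mathcal H|\le\mathfrak c$.
3. Every uncountable $D\subseteq P$ accumulates at indices $h$ for which $a(h,q)$ is arbitrarily close to $q$.

In demand 3 a single $h$ is never enough: $a(h,q)$ is irrational, so it has a fixed positive distance to $q$. Nor can we use several copies of the same $h$ with different values of $a$, because the pieces $A_n(h)\times I_n(q)$ of the copies would coincide. We shall use a labeling $k:\mathcal H\to\omega$ and require $|a(h,q)-q|<\frac1{k(h)+1}$; then demand 3 says that $k$ is unbounded on the set of $h$ at which $D$ accumulates.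

A natural first choice for $\mathcal H$ is a maximal family of countably infinite subsets of $P$ with pairwise finite intersections, with $A_n(h)$ being $h$ minus its first $n$ elements in a fixed enumeration. Demand 1 holds, and every infinite $D$ accumulates somewhere by maximality. But demand 2 fails. By maximality $P\setminus\bigcup\mathcal H$ is finite, so $|P|\le|\mathcal H|\cdot\omega+\omega$ and $|\mathcal H|\ge|P|>\mathfrak c$. The sets $A_n(h)$ have to be large, so that few indices serve many points. This suggests letting $P$ be the set of branches of a tree with only $\mathfrak c$ nodes.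

## 5. The cardinal $\lambda$ and the sets $A_n(h)$

**Facts on $\lambda$.** Let $\lambda=\min\{\mu:2^\mu>\mathfrak c\}$. Since $2^\omega=\mathfrak c$ and $2^{\mathfrak c}>\mathfrak c$, we have $\omega<\lambda\le\mathfrak c$, and $2^\mu\le\mathfrak c$ for all $\mu<\lambda$. Moreover
$$\mathrm{cf}(\lambda)>\omega. \tag{3}$$
For suppose $\lambda=\sup_n\lambda_n$ with $\lambda_n<\lambda$. A subset of $\lambda$ is determined by its intersections with the $\lambda_n$, so $2^\lambda\le\prod_n2^{\lambda_n}\le\mathfrak c^\omega=\mathfrak c$, a contradiction. As an example, $\lambda=\omega_1$ holds precisely if $2^{\omega_1}>\mathfrak c$; in particular under CH.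

**The tree.** Let $P={}^\lambda2$, the set of functions $\lambda\to2$, and $T=\bigcup_{\alpha<\lambda}{}^\alpha2$, whose elements are called nodes. Then $|P|=2^\lambda>\mathfrak c$ and $|T|\le\lambda\cdot\mathfrak c=\mathfrak c$. For $t\in T$ let $[t]=\{p\in P:t\subset p\}$. Here and below $\subset$ allows equality. If two functions $f,g$ differ somewhere on their common domain, they are called *incompatible*, and $\Delta(f,g)$ is the least $\xi$ with $f(\xi)\ne g(\xi)$. We write $f{\upharpoonright}\alpha$ for restriction.

**The nodes that serve as limits.** Let $S=\{s\in T:\mathrm{cf}(\mathrm{dom}\,s)=\omega\}$. For $s\in S$ fix a strictly increasing sequence $\ell_s(n)$, $n<\omega$, cofinal in $\mathrm{dom}\,s$. A first idea is to let $D$ accumulate at $s$ if elements of $D$ branch off from $s$ arbitrarily late below $\mathrm{dom}\,s$, that is, to use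
$$A_n(s)=\{p\in P:\ s\not\subset p,\ \Delta(p,s)\ge\ell_s(n)\}.$$

**A comb.** For $\delta<\omega_1$ let $p_\delta\in P$ take the value $1$ at $\delta$ and $0$ elsewhere, and write $0^\alpha$ for the constant $0$ function on $\alpha$. Then $\Delta(p_\delta,0^\alpha)=\delta$ if $\delta<\alpha$. Let $D_0\subseteq\{p_\delta:\delta<\beta\}$ with $\beta<\omega_1$. If $s\in S$ has its first value $1$ at $\varepsilon$, then $p_\delta\in A_n(s)$ with $\ell_s(n)>\varepsilon$ forces $\delta=\varepsilon$. So from some $n$ on only $p_\varepsilon$ can be in $A_n(s)$, and it leaves $A_n(s)$ as $n$ grows, because $\Delta(p_\varepsilon,s)<\mathrm{dom}\,s$ if it exists. So $D_0$ accumulates only at nodes $0^\alpha$, and only if $\{\delta<\alpha:p_\delta\in D_0\}$ is cofinal in $\alpha$, so that $\alpha\le\beta$. In short, a countable subset of the comb accumulates at only countably many nodes.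

Why does that hurt? We want to define the labeling $k$ by a recursion of length $\mathfrak c$ that treats countable sets $D_0$ one after another and each time uses indices not used before. For this each $D_0$ under treatment should accumulate at $\mathfrak c$ indices. The comb offers countably many, and the recursion stops. The remedy is to split each $s$ into $\mathfrak c$ indices $(s,y)$, $y\in{}^\omega2$, with the help of a real number attached to the level of branching.

**The index set.** Fix an injection $r:\lambda\to{}^\omega2$, which exists as $\lambda\le\mathfrak c$. Let $\mathcal H=S\times{}^\omega2$, so $|\mathcal H|=\mathfrak c$. For $h=(s,y)\in\mathcal H$ and $n<\omega$ put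
$$A_n(h)=\{p\in P:\ s\not\subset p,\ \ \Delta(p,s)\ge\ell_s(n),\ \ r(\Delta(p,s)){\upharpoonright}n=y{\upharpoonright}n\}. \tag{4}$$
These sets decrease with $n$. For $D\subseteq P$ put
$$\mathrm{acc}(D)=\{h\in\mathcal H:A_n(h)\cap D\ne\emptyset\text{ for all }n\}.$$
Clearly $D_0\subseteq D$ implies $\mathrm{acc}(D_0)\subseteq\mathrm{acc}(D)$.

*Example.* Let $D_0=\{p_\delta:\delta<\omega\}$. By the comb computation only $s=0^\omega$ can occur: for $s=0^\alpha$ with $\alpha>\omega$, all $\Delta(p_\delta,s)=\delta<\omega$ are below some $\ell_s(n)$. For $s=0^\omega$, $(s,y)\in\mathrm{acc}(D_0)$ means that for all $n$ some $\delta\in[\ell_s(n),\omega)$ has $r(\delta){\upharpoonright}n=y{\upharpoonright}n$. So $\mathrm{acc}(D_0)=\{0^\omega\}\times C$, where $C$ is the set of cluster points of the sequence $(r(\delta))_{\delta<\omega}$ in the Cantor space ${}^\omega2$. If this sequence converges, $\mathrm{acc}(D_0)$ has one element; if it is dense, $\mathrm{acc}(D_0)$ has $\mathfrak c$ elements.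

**Lemma 1.** (a) $\bigcap_nA_n(h)=\emptyset$ for every $h\in\mathcal H$. (b) If $h\ne h'$, then $A_n(h)\cap A_n(h')=\emptyset$ for all large $n$.

*Proof.* (a) Let $h=(s,y)$. If $s\subset p$, then $p$ is in no $A_n(h)$. If $s\not\subset p$, then $\Delta(p,s)<\mathrm{dom}\,s$, so $\Delta(p,s)<\ell_s(n)$ for some $n$, and $p\notin A_n(h)$.

(b) Let $h=(s,y)$ and $h'=(s',y')$. As the sets decrease, one $n$ suffices.

If $s=s'$, then $y\ne y'$. Take $n$ with $y{\upharpoonright}n\ne y'{\upharpoonright}n$. A common element $p$ would have $r(\Delta(p,s)){\upharpoonright}n$ equal to both.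

If $s\subsetneq s'$, take $n$ with $\ell_{s'}(n)\ge\mathrm{dom}\,s$. If $p\in A_n(h')$, then $p$ agrees with $s'$ below $\ell_{s'}(n)$, hence $s\subset p$ and $p\notin A_n(h)$. The case $s'\subsetneq s$ is symmetric.

Otherwise $\delta=\Delta(s,s')$ exists. Take $n$ with $\ell_s(n)>\delta$ and $\ell_{s'}(n)>\delta$. A common element $p$ would satisfy $p(\delta)=s(\delta)$ and $p(\delta)=s'(\delta)$, which is impossible. $\square$

## 6. Every uncountable set of branches has a countable part accumulating at $\mathfrak c$ indices

**Lemma 2.** Every uncountable $D\subseteq P$ has a countable subset $D_0$ with $|\mathrm{acc}(D_0)|=\mathfrak c$.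

*Proof.* Since $|\mathcal H|=\mathfrak c$, only $|\mathrm{acc}(D_0)|\ge\mathfrak c$ has to be shown. Call $t\in T$ *big* if $D\cap[t]$ is uncountable. The node $\emptyset$ is big. If $t$ is big, so is $t^\frown0$ or $t^\frown1$; these are in $T$, as $\lambda$ is a limit ordinal. Two examples show the two ways big nodes can lie. If $D$ is the set of $p$ with $p(\xi)=0$ for all $\xi\ge\omega$, the big nodes are the finite $0$-$1$ sequences and they split everywhere. If $D$ is the comb $\{p_\delta:\delta<\omega_1\}$, the big nodes are the $0^\alpha$ with $\alpha<\omega_1$ and they form a chain.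

**Case A: every big node has two incompatible big extensions.** Here we get $\mathfrak c$ different nodes $s$.

**Step A1: build a binary tree of big nodes.** Put $t_\emptyset=\emptyset$. By recursion choose big $t_\sigma$, $\sigma\in{}^{<\omega}2$, such that $t_{\sigma^\frown0}$ and $t_{\sigma^\frown1}$ are incompatible extensions of $t_\sigma$. Being incompatible with each other, both are proper extensions. Choose $p_\sigma\in D\cap[t_\sigma]$ and let $D_0=\{p_\sigma:\sigma\in{}^{<\omega}2\}$, which is countable.

**Step A2: find the limit nodes.** For $x\in{}^\omega2$ let $s_x=\bigcup_nt_{x{\upharpoonright}n}$. The domains of the $t_{x{\upharpoonright}n}$ strictly increase, and their supremum is less than $\lambda$ by (3). So $\mathrm{dom}\,s_x$ is a limit of cofinality $\omega$, and $s_x\in S$. If $x\ne x'$ first differ at $n$, then $s_x$ and $s_{x'}$ extend the two incompatible nodes $t_{(x{\upharpoonright}n)^\frown0}$ and $t_{(x{\upharpoonright}n)^\frown1}$, so $s_x\ne s_{x'}$.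

**Step A3: show that $D_0$ accumulates above each $s_x$.** Let $q_n=p_{(x{\upharpoonright}n)^\frown(1-x(n))}$ and $\delta_n=\Delta(t_{(x{\upharpoonright}n)^\frown0},t_{(x{\upharpoonright}n)^\frown1})$. The branch $q_n$ extends one of these two nodes and $s_x$ extends the other, so $s_x\not\subset q_n$ and $\Delta(q_n,s_x)=\delta_n$. Both nodes extend $t_{x{\upharpoonright}n}$, so $\delta_n\ge\mathrm{dom}\,t_{x{\upharpoonright}n}$. Since $\sup_n\mathrm{dom}\,t_{x{\upharpoonright}n}=\mathrm{dom}\,s_x$, for each $m$ we have $\delta_n\ge\ell_{s_x}(m)$ for all large $n$. By compactness of ${}^\omega2$ a subsequence of $(r(\delta_n))_n$ converges to some $y_x$. Given $m$, some large $n$ in this subsequence has $\delta_n\ge\ell_{s_x}(m)$ and $r(\delta_n){\upharpoonright}m=y_x{\upharpoonright}m$, so $q_n\in A_m(s_x,y_x)\cap D_0$. Hence $(s_x,y_x)\in\mathrm{acc}(D_0)$ for every $x\in{}^\omega2$. By Step A2 these are $\mathfrak c$ different elements.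

**Case B: some big $t$ has no two incompatible big extensions.** Here we get one node $s$ and $\mathfrak c$ different $y$.

**Step B1: find the spine of the comb.** Let $G$ be the set of big $t'\supseteq t$. Any two elements of $G$ are compatible, so $G$ is a chain. Let $b=\bigcup G$ and $\theta=\mathrm{dom}\,b\le\lambda$. We claim that $\{p\in D:b\subset p\}$ is countable. If $\theta=\lambda$, it has at most one element. If $\theta<\lambda$ and it were uncountable, then $b$ would be big, so some $b^\frown i$ would be big and hence in $G$, which gives $b^\frown i\subset b$, absurd. Since $t$ is big,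
$$D'=\{p\in D\cap[t]:b\not\subset p\}$$
is uncountable. (For the comb above, $b=0^{\omega_1}$; this is a branch if $\lambda=\omega_1$ and a node that is not big otherwise.)

**Step B2: show that $D'$ branches off from $b$ at uncountably many levels.** Let $p\in D'$ and $\delta=\Delta(p,b)$. As $p$ and $b$ both extend $t$, we have $\mathrm{dom}\,t\le\delta<\theta$. The node $u_\delta=(b{\upharpoonright}\delta)^\frown(1-b(\delta))$ satisfies $t\subset u_\delta\subset p$. It is not big, for otherwise $u_\delta\in G$ and $u_\delta\subset b$, although they differ at $\delta$. So $D\cap[u_\delta]$ is countable, and each $\delta$ arises from only countably many $p\in D'$. Hence $\Xi=\{\Delta(p,b):p\in D'\}$ is uncountable. For $\delta\in\Xi$ fix $p_\delta\in D'$ with $\Delta(p_\delta,b)=\delta$. (From here on, $p_\delta$ has this meaning.)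

**Step B3: find $\mathfrak c$ reals at which the levels condense.** Let $\Xi_1$ be the set of the first $\omega_1$ elements of $\Xi$ and $\gamma=\sup\Xi_1$. Then $\mathrm{cf}(\gamma)=\omega_1$ and $\gamma\le\theta\le\lambda$. For $u\in{}^{<\omega}2$ put $\Xi_1(u)=\{\delta\in\Xi_1:u\subset r(\delta)\}$, and let
$$\mathcal W=\{u:\Xi_1(u)\text{ is uncountable}\},\qquad K=\{y\in{}^\omega2:y{\upharpoonright}n\in\mathcal W\text{ for all }n\}.$$
$K$ is closed, since $y\notin K$ is witnessed by a finite restriction of $y$. If $\delta\in\Xi_1$ and $r(\delta)\notin K$, then $u=r(\delta){\upharpoonright}n\notin\mathcal W$ for some $n$, and $\delta\in\Xi_1(u)$. So the exceptional $\delta$ lie in $\bigcup_{u\notin\mathcal W}\Xi_1(u)$, a countable union of countable sets. Hence $r(\delta)\in K$ for all but countably many $\delta\in\Xi_1$. As $r$ is injective, $K$ is uncountable. An uncountable closed subset of ${}^\omega2$ has cardinality $\mathfrak c$ by the perfect set theorem, so $|K|=\mathfrak c$.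

**Step B4: catch all of $K$ at one node.** For $u\in\mathcal W$, the set $\Xi_1(u)$ is an uncountable subset of a set of order type $\omega_1$, so it is cofinal in $\gamma$. Choose any $\alpha_0<\gamma$. Given $\alpha_n<\gamma$, choose for each $u\in\mathcal W$ some $\delta_{n,u}\in\Xi_1(u)$ with $\delta_{n,u}>\alpha_n$. Since $\mathcal W$ is countable and $\mathrm{cf}(\gamma)=\omega_1$, there is $\alpha_{n+1}<\gamma$ above all of these. So
$$\alpha_n<\delta_{n,u}<\alpha_{n+1}\qquad(n<\omega,\ u\in\mathcal W).$$
Let $\alpha=\sup_n\alpha_n$. Then $\alpha<\gamma\le\lambda$ and $\mathrm{cf}(\alpha)=\omega$, so $s=b{\upharpoonright}\alpha\in S$. Let $D_0=\{p_{\delta_{n,u}}:n<\omega,\ u\in\mathcal W\}$, a countable subset of $D$. For $\delta\in\Xi$ with $\delta<\alpha$ we have $s\not\subset p_\delta$ and $\Delta(p_\delta,s)=\delta$.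

Now let $y\in K$ and $m<\omega$. Take $n$ with $\alpha_n\ge\ell_s(m)$, and $u=y{\upharpoonright}m\in\mathcal W$. For $\delta=\delta_{n,u}$ we have $\Delta(p_\delta,s)=\delta>\alpha_n\ge\ell_s(m)$, and $r(\delta)\supset u$ gives $r(\delta){\upharpoonright}m=y{\upharpoonright}m$. So $p_\delta\in A_m(s,y)$. Hence $\{s\}\times K\subseteq\mathrm{acc}(D_0)$, and $|\mathrm{acc}(D_0)|\ge\mathfrak c$. $\square$

## 7. Counting the sets $\mathrm{acc}(D_0)$ and labeling the indices

There are at least $2^\lambda>\mathfrak c$ countable subsets $D_0$ of $P$, too many for a recursion of length $\mathfrak c$. The next lemma says that the sets $\mathrm{acc}(D_0)$ are few.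

**Lemma 3.** $\{\mathrm{acc}(D_0):D_0\subseteq P\text{ countable}\}$ has at most $\mathfrak c$ elements.

*Proof.* **Step 1: cut the tree at a level that separates $D_0$.** Let $D_0$ be countable. For distinct $p,p'\in D_0$ we have $\Delta(p,p')+1<\lambda$. There are countably many such pairs, so by (3) there is $\alpha<\lambda$ above all these ordinals. Then $p\mapsto p{\upharpoonright}\alpha$ is injective on $D_0$.

**Step 2: show that all accumulation happens at or below level $\alpha$.** Let $h=(s,y)\in\mathrm{acc}(D_0)$ and suppose $\mathrm{dom}\,s>\alpha$. Take $n$ with $\ell_s(n)\ge\alpha$. If $m\ge n$ and $p\in D_0\cap A_m(h)$, then $p$ agrees with $s$ below $\ell_s(m)\ge\alpha$, so $p{\upharpoonright}\alpha=s{\upharpoonright}\alpha$. By injectivity all these $p$, for all $m\ge n$, are one and the same $p$; and $D_0\cap A_m(h)\ne\emptyset$ for each $m$. So $p\in\bigcap_{m\ge n}A_m(h)=\bigcap_mA_m(h)$, contradicting Lemma 1(a). Hence $\mathrm{dom}\,s\le\alpha$.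

**Step 3: count.** For $h=(s,y)$ with $\mathrm{dom}\,s\le\alpha$, whether $p\in A_n(h)$ depends only on $p{\upharpoonright}\mathrm{dom}\,s$, hence only on $p{\upharpoonright}\alpha$. So $\mathrm{acc}(D_0)$ is determined by $\alpha$ and the countable set $\{p{\upharpoonright}\alpha:p\in D_0\}\subseteq{}^\alpha2$. For each $\alpha<\lambda$ we have $|{}^\alpha2|\le\mathfrak c$, so there are at most $\mathfrak c^\omega=\mathfrak c$ such sets. Altogether there are at most $\lambda\cdot\mathfrak c=\mathfrak c$ pairs. $\square$

**Lemma 4.** There is $k:\mathcal H\to\omega$ such that $k[\mathrm{acc}(D)]=\omega$ for every uncountable $D\subseteq P$.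

*Proof.* By Lemma 3 we can list all sets $\mathrm{acc}(D_0)$ with $D_0$ countable and $|\mathrm{acc}(D_0)|=\mathfrak c$ as $(Q_\xi)_{\xi<\mathfrak c}$, possibly with repetitions; by Lemma 2, applied to $D=P$, there is at least one. By recursion on $\xi<\mathfrak c$, and for fixed $\xi$ on $i<\omega$, choose $h_{\xi,i}\in Q_\xi$ different from all those chosen before. This is possible because at each stage fewer than $\mathfrak c$ elements have been used and $|Q_\xi|=\mathfrak c$. Put $k(h_{\xi,i})=i$, and $k=0$ elsewhere. Then $k[Q_\xi]=\omega$ for all $\xi$. If $D$ is uncountable, Lemma 2 gives a countable $D_0\subseteq D$ with $\mathrm{acc}(D_0)=Q_\xi$ for some $\xi$, and $\mathrm{acc}(D)\supseteq\mathrm{acc}(D_0)=Q_\xi$. $\square$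

## 8. The space $X$: strips near level $q$ and pieces at level $q$

All three demands of Section 4 can now be met. Since it costs nothing and gives spaces of smaller sizes too, we let the first coordinate range over a subset $P_0\subseteq P$ of cardinality $\tau$, where $\mathfrak c\le\tau\le2^\lambda$. For Theorem 2 take $P_0=P$.

**Step 1: define the points.** Let $E=P_0\times\mathbb Q$ and $Z=\mathcal H\times\mathbb Q$, regarded as disjoint, and $X=E\cup Z$. Then $|Z|=\mathfrak c$ and $|X|=\tau\cdot\omega+\mathfrak c=\tau$.

**Step 2: choose the heights of the strips.** By recursion of length $\mathfrak c$ choose an injection $a:Z\to\mathbb R\setminus\mathbb Q$ with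
$$|a(h,q)-q|<\frac1{k(h)+1}\qquad\text{for }(h,q)\in Z. \tag{5}$$
At each stage fewer than $\mathfrak c$ values are used, and the interval allowed by (5) contains $\mathfrak c$ irrationals.

**Step 3: define the topology and check first countability.** For $n\ge1$ put
$$U_n(p,q)=\{p\}\times I_n(q)\qquad((p,q)\in E),$$
$$U_n(z)=\{z\}\cup\bigl(P_0\times I_n(a(z))\bigr)\cup\bigl((A_n(h)\cap P_0)\times I_n(q)\bigr)\qquad(z=(h,q)\in Z).$$
Give $E$ the product topology, $P_0$ discrete and $\mathbb Q$ usual. Call $O\subseteq X$ open iff $O\cap E$ is open in $E$ and for each $z\in O\cap Z$ some $U_n(z)\subseteq O$. Unions of open sets are clearly open, and finite intersections are open because the $U_n(z)$ decrease with $n$. So this is a topology.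

Each $U_n(z)\setminus\{z\}$ is open in $E$, and $z$ is the only point of $Z$ in $U_n(z)$, so $U_n(z)$ is open in $X$. Each $U_n(p,q)$ is open in $E$ and contains no point of $Z$, so it is open in $X$. By the definition of the topology, $\{U_n(x):n\ge1\}$ is a base at $x$ for each $x\in X$. So $X$ is first countable. Moreover $E$ is open, and $Z$ is closed and discrete because $U_n(z)\cap Z=\{z\}$.

**Step 4: check that $X$ is Hausdorff.** There are three kinds of pairs.

*Two points of $E$.* $E$ is open in $X$ and Hausdorff.

*A point $(p,q')\in E$ and a point $z=(h,q)\in Z$.* Since $a(z)$ is irrational, $a(z)\ne q'$ and $a(z)\ne q$. If $q'\ne q$, then for large $n$ the set $I_n(q')$ misses $I_n(a(z))\cup I_n(q)$. If $q'=q$, then for large $n$ we have $I_n(q)\cap I_n(a(z))=\emptyset$, and $p\notin A_n(h)$ by Lemma 1(a). In both cases $U_n(p,q')\cap U_n(z)=\emptyset$.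

*Two points $z=(h,q)\ne z'=(h',q')$ of $Z$.* We have $a(z)\ne a(z')$, and both are irrational. So for large $n$, $I_n(a(z))$ misses $I_n(a(z'))\cup I_n(q')$, and $I_n(a(z'))$ misses $I_n(q)$. What remains is to separate $A_n(h)\times I_n(q)$ from $A_n(h')\times I_n(q')$. If $q\ne q'$, then $I_n(q)\cap I_n(q')=\emptyset$ for large $n$. If $q=q'$, then $h\ne h'$, and $A_n(h)\cap A_n(h')=\emptyset$ for large $n$ by Lemma 1(b). So $U_n(z)\cap U_n(z')=\emptyset$ for large $n$.

## 9. Countable sets that control closed sets

**Lemma 5.** Every closed $F\subseteq X$ has a countable subset $N\subseteq F$ such that $F\subseteq\overline V$ for every open $V\supseteq N$.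

*Proof.* **Step 1: choose $N$.** Every subspace of $\mathbb R$ is separable, so there is a countable $Z_0\subseteq F\cap Z$ with $a[Z_0]$ dense in $a[F\cap Z]$ in the Euclidean topology. For $q\in\mathbb Q$ let $D_q=\{p\in P_0:(p,q)\in F\}$. Put
$$N=Z_0\cup\bigcup\{D_q\times\{q\}:q\in\mathbb Q,\ D_q\text{ countable}\}.$$
This is a countable subset of $F$.

**Step 2: find the strips inside a given $V$.** Let $V\supseteq N$ be open. For $z\in Z_0$ pick $m_z$ with $U_{m_z}(z)\subseteq V$, and let $W=\bigcup_{z\in Z_0}\left(a(z)-\frac1{m_z},a(z)+\frac1{m_z}\right)$. This is an open subset of $\mathbb R$ that contains $a[Z_0]$, and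
$$P_0\times(W\cap\mathbb Q)\subseteq V. \tag{6}$$
Now let $x\in F\setminus N$ and $n\ge1$. We must show $U_n(x)\cap V\ne\emptyset$.

**Step 3: treat the points of $Z$.** Let $x=z\in Z$. Then $a(z)\in a[F\cap Z]\subseteq\overline{a[Z_0]}$, so $\left(a(z)-\frac1n,a(z)+\frac1n\right)\cap W$ is open and nonempty, and contains a rational $q^*$. Then $P_0\times\{q^*\}$ is contained in $U_n(z)$, and by (6) in $V$.

**Step 4: treat the points of $E$.** Let $x=(p,q)\in E$. As $x\notin N$, the set $D_q$ is uncountable. We first show
$$(h,q)\in F\quad\text{for every } h\in\mathrm{acc}(D_q). \tag{7}$$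
For each $m\ge1$ there is $p'\in A_m(h)\cap D_q$. Since $D_q\subseteq P_0$, the point $(p',q)$ is in $(A_m(h)\cap P_0)\times I_m(q)\subseteq U_m(h,q)$, and it is in $F$. So $(h,q)\in\overline F=F$.

By Lemma 4, applied to $D_q\subseteq P$, the labeling $k$ is unbounded on $\mathrm{acc}(D_q)$. By (7) and (5), the set $a[F\cap Z]$ contains numbers $a(h,q)$ arbitrarily close to $q$. So $q\in\overline{a[F\cap Z]}=\overline{a[Z_0]}$. Hence $\left(q-\frac1n,q+\frac1n\right)\cap W$ is open and nonempty, and contains a rational $q^*$. The point $(p,q^*)$ is in $\{p\}\times I_n(q)=U_n(x)$, and by (6) it is in $V$. $\square$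

*Proof of Theorem 2.* Take $P_0=P$. By Section 8, $X$ is first countable and Hausdorff, and $|X|=2^\lambda>\mathfrak c$. Let $F\subseteq X$ be closed and $\mathcal U$ a family of open sets covering $F$. Let $N\subseteq F$ be as in Lemma 5. Since $N$ is countable, there is a countable $\mathcal V\subseteq\mathcal U$ with $N\subseteq\bigcup\mathcal V$. By Lemma 5 with $V=\bigcup\mathcal V$, $F\subseteq\overline{\bigcup\mathcal V}$. $\square$

**Remark (how (2) fails in $X$, and why $X$ is not Urysohn).** Let $(p,q)\in E$ and $n\ge1$. By Lemma 4 there is $h$ with $k(h)\ge n$; put $z=(h,q)$. Then $|a(z)-q|<\frac1n$, so for every $m$ the set $I_m(a(z))\cap I_n(q)$ is nonempty, and $U_m(z)\supseteq\{p\}\times I_m(a(z))$ meets $U_n(p,q)=\{p\}\times I_n(q)$. Thus $z\in\overline{U_n(p,q)}$. So every closed neighborhood of a point of $E$ meets the closed set $Z$. If $M$ is a submodel as in Section 1 with also $Z\in M$, then $Z\subseteq M$. Indeed ${}^\omega2\subseteq M$ as $M^\omega\subseteq M$, and $M$ contains a bijection from ${}^\omega2$ onto $Z$. Hence any $x\in X\setminus M$ is in $E$, and (2) fails for it for every $n$. Moreover, the point $z$ was found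 without using $p$: it is in $\overline{U_n(p,q)}\cap\overline{U_n(p',q)}$ for all $p,p'\in P_0$. So $(p,q)$ and $(p',q)$ with $p\ne p'$ have no disjoint closed neighborhoods, and $X$ is not Urysohn, as it must be by the theorem of Alas.

## 10. All cardinals from $\mathfrak c$ to $2^\lambda$, a covering game, and sharpness of Theorem 1

Lemma 5 is stronger than the covering property, since $N$ does not depend on the cover. It was also proved for every $P_0$.

**Theorem 3 (ZFC).** Let $\lambda=\min\{\mu:2^\mu>\mathfrak c\}$. For every cardinal $\tau$ with $\mathfrak c\le\tau\le2^\lambda$ (in particular for $\tau=\mathfrak c^+$, and for $\tau=2^{\mathfrak c}$ if $2^{<\mathfrak c}=\mathfrak c$, for example under CH) there is a first countable Hausdorff space $X$ with $|X|=\tau$ such that every closed $F\subseteq X$ contains a countable $N$ with $F\subseteq\overline V$ for all open $V\supseteq N$. Consequently, for each closed $F$, in the game where at inning $n$ player I plays an open cover $\mathcal U_n$ of $F$ and player II picks $U_n\in\mathcal U_n$, player II can guarantee $F\subseteq\overline{\bigcup_nU_n}$.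

*Proof.* **The space.** Choose $P_0\subseteq P$ with $|P_0|=\tau$. By Section 8 the space $X$ built from $P_0$ is first countable and Hausdorff with $|X|=\tau$, and Lemma 5 gives the sets $N$.

**The special values of $\tau$.** As $2^\lambda>\mathfrak c$, $\tau=\mathfrak c^+$ is allowed. If $2^{<\mathfrak c}=\mathfrak c$, then $2^\mu\le\mathfrak c$ for all $\mu<\mathfrak c$, so $\lambda\ge\mathfrak c$. Together with $\lambda\le\mathfrak c$ this gives $\lambda=\mathfrak c$, and $\tau=2^{\mathfrak c}$ is allowed. Under CH, $2^{<\mathfrak c}=2^\omega=\mathfrak c$.

**The game.** Let $N$ be the countable set for $F$. If $N=\emptyset$, then $V=\emptyset$ is an open set containing $N$, so $F\subseteq\overline\emptyset=\emptyset$ and there is nothing to guarantee. Otherwise II enumerates $N$, possibly with repetitions, as $\{x_n:n<\omega\}$, and at inning $n$ picks some $U_n\in\mathcal U_n$ with $x_n\in U_n$; this exists because $\mathcal U_n$ covers $F\ni x_n$. The set $V=\bigcup_nU_n$ is open and contains $N$, so $F\subseteq\overline{\bigcup_nU_n}$. $\square$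

The spaces constructed here also show that Theorem 1 is sharp in two ways. In the space of Theorem 2 the set $Z$ is closed discrete with $|Z|=\mathfrak c$, so the bound in Theorem 1(i) is attained. And the hypothesis in Theorem 1(ii) that $X$ is a countable union of closed countably compact subspaces cannot be dropped, since Theorem 2 satisfies all the others. The arguments of these notes do not determine whether a ZFC upper bound such as $2^{\mathfrak c}$ holds for all first countable Hausdorff spaces that are weakly Lindelöf with respect to closed sets.
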